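# The WAP compactification of a measurable wreath product

## 1. The group $\mathrm{Aut}(\Omega)$ and its couplings

Throughout, $\Omega$ is a standard atomless probability space with measure $\mu$. We fix a compact metrizable model of it, so that continuous functions on $\Omega$ and weak$^*$ topologies make sense. $\mathrm{Aut}(\Omega)$ is the Polish group of measure-preserving automorphisms modulo null sets, with the weak topology: $\sigma_n\to\sigma$ iff $\mu(\sigma_nA\,\triangle\,\sigma A)\to0$ for every Borel $A$. $\mathrm{End}(\Omega)$ is the set of measure-preserving maps $\Omega\to\Omega$ modulo null sets. Two textbook facts are used all the time.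

- **(I)** If $0\le m\le\mu(C)$, then $C$ has a Borel subset of measure $m$.
- **(II)** If $(C_k)$ and $(D_k)$ are finite Borel partitions of $\Omega$ with $\mu(C_k)=\mu(D_k)$ for all $k$, then some $\tau\in\mathrm{Aut}(\Omega)$ satisfies $\tau C_k=D_k$ (mod null sets) for all $k$.

We want to compute a certain canonical compactification of a group. Here are the definitions.

**Definition (ambits).** Let $P$ be a Polish group. A *$P$-ambit* is a compact Hausdorff space $X$ with a continuous action of $P$ and a distinguished point $x_0$ whose orbit is dense. A *morphism* (factor map) is a continuous equivariant map sending distinguished point to distinguished point. An *isomorphism* is a bijective morphism.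

**Definition (WAP compactification).** A *semitopological semigroup* is a semigroup whose multiplication is separately continuous. A *semitopological semigroup compactification* of $P$ is a compact semitopological semigroup $S$ with a continuous homomorphism $j:P\to S$ of dense image. It is an ambit with $g\cdot s=j(g)s$ and $s_0=j(1)$. More generally, an ambit $S$ carrying a separately continuous semigroup law is such a compactification if $gs=(gs_0)s$ for all $g\in P$, $s\in S$. The *WAP compactification* $W(P)$ is the largest one: every other one is a factor of it. With $j:P\to W(P)$ the canonical map, put $WAP(P)=\{H\circ j:H\in C(W(P))\}$.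

If $P$ is compact, then $W(P)=P$: the set $j(P)$ is compact and dense, so it is all of $W(P)$, and $j$ is injective because $P$ itself is a semitopological semigroup compactification of $P$, hence a factor of $W(P)$. In particular the trivial group has $W=\{\mathrm{pt}\}$.

**Couplings.** Let $\mathcal J(\Omega)$ be the set of Borel probability measures on $\Omega\times\Omega$ with both marginals equal to $\mu$, with the weak$^*$ topology. It is compact and metrizable. For $t,s\in \mathrm{End}(\Omega)$ write $[t,s]$ for the push-forward of $\mu$ under $\omega\mapsto(t(\omega),s(\omega))$; every coupling has this form. The product of $\lambda=[t,s]$ and $\nu=[s,r]$, where $t$ and $r$ are chosen relatively independent over $s$, is $\lambda\nu=[t,r]$.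

*Example.* Let $A_1,\dots,A_n$ be a partition into sets of measure $1/n$, and let $\lambda$ have density $n^2m_{il}$ on $A_i\times A_l$, so that $\lambda(A_i\times A_l)=m_{il}$. The marginal condition says that $M=(n\,m_{il})$ is doubly stochastic. If $\nu$ comes from $M'=(n\,m'_{il})$, the relatively independent joint law of $(t,s,r)$ has density $n^2m_{il}\cdot n^2m'_{lk}$ on $A_i\times A_l\times A_k$. Integrating over the middle coordinate, $\lambda\nu$ has mass $n\sum_lm_{il}m'_{lk}$ on $A_i\times A_k$, so it comes from the matrix $MM'$.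

*Example.* If $\sigma$ is mixing, then $[\sigma^n,\mathrm{id}](A\times B)=\mu(\sigma^{-n}A\cap B)\to\mu(A)\mu(B)$, so $[\sigma^n,\mathrm{id}]\to\mu\times\mu$. Limits of automorphisms need not be automorphisms.

The group $\mathrm{Aut}(\Omega)$ acts on $\mathcal J(\Omega)$ by $\sigma\cdot[t,s]=[\sigma\circ t,s]$. We take as known (it is a case of the Known result quoted in Section 2) that $\mathcal J(\Omega)$, with distinguished point $[\mathrm{id},\mathrm{id}]$, is a semitopological semigroup compactification of $\mathrm{Aut}(\Omega)$. So there is a canonical factor map $q:W(\mathrm{Aut}(\Omega))\to\mathcal J(\Omega)$. Is it an isomorphism? Yes, and the proof is short once two general lemmas are in place.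

**Definition ($UC$).** For a Polish group $P$, $UC(P)$ is the algebra of bounded $h:P\to\mathbb C$ such that for each $\varepsilon>0$ there is an identity neighborhood $U$ with $|h(ugv)-h(g)|<\varepsilon$ for all $u,v\in U$ and $g\in P$.

**Lemma 1.** If $S$ is a semitopological semigroup compactification of a Polish group $P$ via $j$, and $H\in C(S)$, then $H\circ j\in UC(P)$. In particular $WAP(P)\subseteq UC(P)$.

*Proof.* The plan: translating $H$ by group elements is a priori only weakly continuous, and a Baire category argument makes it norm continuous.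

**Step 1: translations are isometries.** The sets $\{s:s\,j(1)=s\}$ and $\{s:j(1)s=s\}$ are closed and contain the dense set $j(P)$, so $j(1)$ is the identity of $S$. Put $(R_gH)(s)=H(s\,j(g))$ and $(L_gH)(s)=H(j(g)s)$. The maps $s\mapsto sj(g)$ and $s\mapsto j(g)s$ are homeomorphisms of $S$, with inverses given by $g^{-1}$. So $R_g$ and $L_g$ are linear isometries of $C(S)$. Directly from the definitions, $R_gR_u=R_{gu}$ and $L_gL_u=L_{ug}$.

**Step 2: the orbit lies in a separable space.** If $g_n\to g$ in $P$, then $R_{g_n}H\to R_gH$ pointwise, by continuity of $t\mapsto st$, and boundedly. By dominated convergence the convergence is weak in $C(S)$. Let $D\subseteq P$ be countable and dense. Every $R_gH$ is a weak limit of elements $R_dH$, $d\in D$, so by Mazur's theorem it lies in the norm closure $E$ of $\mathrm{span}\{R_dH:d\in D\}$, which is norm separable.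

**Step 3: Baire.** Let $\varepsilon>0$. Cover $E$ by countably many closed balls $B_n$ of radius $\varepsilon$. Closed balls are weakly closed, so by Step 2 each $\{g:R_gH\in B_n\}$ is sequentially closed, hence closed, in $P$. These sets cover $P$, so one of them contains some $g_0U$ with $U$ an identity neighborhood. For $u\in U$,
$$\|R_uH-H\|=\|R_{g_0}(R_uH-H)\|=\|R_{g_0u}H-R_{g_0}H\|\le2\varepsilon.$$
For left translations, $L_{g_n}H\to L_gH$ weakly by continuity of $t\mapsto ts$, and the same argument gives a closed ball $B'$ of radius $\varepsilon$ such that $\{g:L_gH\in B'\}$ contains some $U'g_0'$. For $u\in U'$,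
$$\|L_uH-H\|=\|L_{g_0'}(L_uH-H)\|=\|L_{ug_0'}H-L_{g_0'}H\|\le2\varepsilon.$$

**Step 4: conclusion.** For $u,v\in U\cap U'$ and all $g$,
$$|H(j(ugv))-H(j(g))|\le|H(j(ug)j(v))-H(j(ug))|+|H(j(u)j(g))-H(j(g))|\le\|R_vH-H\|+\|L_uH-H\|\le4\varepsilon.\qquad\square$$

**Lemma 2.** Let $X$ be a compact metrizable space, $P$ a set, $i:P\to X$ a map with dense image, and $h:P\to\mathbb C$ bounded. Suppose that whenever $i(\gamma_n)\to\lambda$ and $i(\gamma_n')\to\lambda$ for the same $\lambda\in X$, we have $h(\gamma_n)-h(\gamma_n')\to0$. Then $h=\hat h\circ i$ for some $\hat h\in C(X)$.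

*Proof.* Let $i(\gamma_n)\to\lambda$. The bounded sequence $h(\gamma_n)$ converges: otherwise two subsequences have different limits, contradicting the hypothesis for this pair. By the hypothesis the limit depends only on $\lambda$; call it $\hat h(\lambda)$. It is defined on all of $X$ because $i(P)$ is dense. Constant sequences give $\hat h\circ i=h$. For continuity, let $\lambda_k\to\lambda$. Pick $\gamma_k$ with $i(\gamma_k)$ within $1/k$ of $\lambda_k$ and $|h(\gamma_k)-\hat h(\lambda_k)|<1/k$. Then $i(\gamma_k)\to\lambda$, so $h(\gamma_k)\to\hat h(\lambda)$, and so $\hat h(\lambda_k)\to\hat h(\lambda)$. $\square$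

**Proposition 3 (trivial $G$).** The factor map $q:W(\mathrm{Aut}(\Omega))\to\mathcal J(\Omega)$ is an isomorphism of ambits.

*Proof.* Put $i(\sigma)=[\sigma,\mathrm{id}]$. Let $H\in C(W(\mathrm{Aut}(\Omega)))$ and $h=H\circ j$. By Lemma 1, $h\in UC(\mathrm{Aut}(\Omega))$.

**Step 1: $i$ has dense image.** Let $\lambda\in\mathcal J(\Omega)$ and let $(A_i)$ be a finite partition of $\Omega$ into sets of small diameter. Put $m_{il}=\lambda(A_i\times A_l)$. Since $\sum_im_{il}=\mu(A_l)$ and $\sum_lm_{il}=\mu(A_i)$, we can cut $A_l$ into sets $C_{il}$ and $A_i$ into sets $D_{il}$, all of measure $m_{il}$. Take $\sigma$ with $\sigma C_{il}=D_{il}$. Then $[\sigma,\mathrm{id}]$ and $\lambda$ give the same mass to each $A_i\times A_l$, so $\int F\,d\lambda$ and $\int F\,d[\sigma,\mathrm{id}]$ differ by at most the largest oscillation of $F$ on a cell $A_i\times A_l$. For continuous $F$ this tends to $0$ with the diameters.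

**Step 2: the hypothesis of Lemma 2.** Let $[\sigma_n,\mathrm{id}]\to\lambda$ and $[\sigma_n',\mathrm{id}]\to\lambda$, and let $\varepsilon>0$. Since $h\in UC$, there are a finite Borel partition $(A_i)$ and $\delta>0$ such that $|h(u\sigma v)-h(\sigma)|<\varepsilon$ for all $\sigma$ and all $u,v$ in $U=\{\rho:\sum_i\mu(\rho A_i\triangle A_i)<\delta\}$.

If $\lambda_n\to\lambda$ in $\mathcal J(\Omega)$, then $\lambda_n(A_i\times A_l)\to\lambda(A_i\times A_l)$: replacing the indicators by continuous $a,b:\Omega\to[0,1]$ costs at most $\|1_{A_i}-a\|_{L^1(\mu)}+\|1_{A_l}-b\|_{L^1(\mu)}$ uniformly in $n$, because the marginals are fixed. So for large $n$, writing $\sigma=\sigma_n$, $\sigma'=\sigma'_n$, the sets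
$$C_{il}=A_l\cap\sigma^{-1}A_i,\qquad C'_{il}=A_l\cap\sigma'^{-1}A_i$$
satisfy $\sum_{il}|\mu(C_{il})-\mu(C'_{il})|<\delta/2$. Choose $C^\circ_{il}\subseteq C_{il}$ and $C'^\circ_{il}\subseteq C'_{il}$, both of measure $\min(\mu(C_{il}),\mu(C_{il}'))$. For each $l$ the leftovers in $A_l$ have equal measure, so by (II) there is $\tau$ with $\tau C^\circ_{il}=C'^\circ_{il}$ and $\tau A_l=A_l$. Let $E=\bigcup C_{il}^\circ$; then $\mu(\Omega\setminus E)<\delta/2$. For $\omega\in C_{il}^\circ$ both $\sigma\omega$ and $\sigma'\tau\omega$ lie in $A_i$.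

Put $\rho=\sigma'\tau\sigma^{-1}$. If $\sigma\omega\in A_i$ and $\rho(\sigma\omega)=\sigma'\tau\omega\notin A_i$, then $\omega\notin E$. Hence $\sum_i\mu(\rho A_i\triangle A_i)=2\sum_i\mu(A_i\setminus\rho^{-1}A_i)\le2\mu(\Omega\setminus E)<\delta$. So $\rho$ and $\tau^{-1}$ are in $U$, and $\sigma'=\rho\,\sigma\,\tau^{-1}$. Therefore $|h(\sigma_n')-h(\sigma_n)|<\varepsilon$ for all large $n$.

**Step 3: conclusion.** By Lemma 2, $h=\hat h\circ i$ with $\hat h\in C(\mathcal J(\Omega))$. As $q$ is a morphism, $q(j(\sigma))=\sigma\cdot[\mathrm{id},\mathrm{id}]=i(\sigma)$. So $H\circ j=\hat h\circ q\circ j$, and $H=\hat h\circ q$ by density of $j(\mathrm{Aut}(\Omega))$. Every continuous function on the compact space $W(\mathrm{Aut}(\Omega))$ factors through $q$, so $q$ is injective. Its image is compact and contains a dense orbit, so $q$ is surjective. $\square$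

Notice what was used about $h$: only that it is in $UC$. Now put a group $G$ in every fiber over $\Omega$. What changes?

## 2. Wreath products and measures on $\Omega\times K\times\Omega$

For a Polish group $G$, $L^0(\Omega,G)$ is the Polish group of classes of measurable maps $\Omega\to G$, with pointwise product and convergence in measure. The measurable wreath product is the Polish group
$$\Gamma:=G\wr\Omega:=L^0(\Omega,G)\rtimes\mathrm{Aut}(\Omega),\qquad(f,\sigma)(f',\sigma')=((f\circ\sigma')\,f',\ \sigma\sigma'),$$
with the product topology. To remember the convention: $(f,\sigma)$ moves a point $(\omega,x)$ to $(\sigma\omega,f(\omega)x)$, and the product is composition.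

**Definition (Roelcke precompact).** $G$ is *Roelcke precompact* if for every identity neighborhood $U$ there is a finite $F\subseteq G$ with $G=UFU$. If $G$ is Roelcke precompact, then so is $G\wr\Omega$.

*Example.* Let $G=\mathrm{Aut}(\mathbb Q,<)$ with pointwise convergence on the discrete set $\mathbb Q$. Every identity neighborhood contains the stabilizer $V_a$ of some finite increasing tuple $a$. If $(a,ga)$ and $(a,g'a)$ have the same order type, then by homogeneity of $\mathbb Q$ some $v\in V_a$ has $vga=g'a$. So $g'^{-1}vg\in V_a$ and $g'\in V_agV_a$. There are finitely many order types, so $G=V_aFV_a$ with $F$ finite. This group will return in Section 5.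

**Definition (Markov randomization).** For $K$ compact metrizable, $\mathcal M(\Omega,K)$ is the space of Borel probability measures on $\Omega\times K\times\Omega$ whose first and third marginals equal $\mu$, with the weak$^*$ topology. It is compact and metrizable. Every element can be written $[t,p,s]$, the push-forward of $\mu$ under $\omega\mapsto(t(\omega),p(\omega),s(\omega))$, with $t,s\in\mathrm{End}(\Omega)$ and $p:\Omega\to K$ measurable.

If $S$ is a compact metrizable semitopological semigroup, then so is $\mathcal M(\Omega,S)$, with the following product. Given $\lambda,\nu$, write $\lambda=[t,p,s]$, $\nu=[s,q,r]$ with $\sigma(t,p)$ relatively independent from $\sigma(q,r)$ over $\sigma(s)$, and put $\lambda\nu:=[t,pq,r]$. For $S=\{\mathrm{pt}\}$ this is $\mathcal J(\Omega)$.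

*Example.* Let $K=\{\pm1\}$, $\Omega=[0,1]$ with Lebesgue measure, and let $r_n(\omega)=\pm1$ according to the $n$-th binary digit of $\omega$. Then $[\mathrm{id},r_n,\mathrm{id}]$ converges to the measure $F\mapsto\int\frac12\big(F(\omega,1,\omega)+F(\omega,-1,\omega)\big)d\omega$. In the notation above the limit is $[t,r_1,t]$ with $t(\omega)=2\omega\bmod1$, because $t$ is independent of the first digit.

*Example.* For probability measures $m,m'$ on $S$ we have $(\mu\otimes m\otimes\mu)(\mu\otimes m'\otimes\mu)=\mu\otimes(m*m')\otimes\mu$, where $m*m'$ is the image of $m\times m'$ under multiplication. Indeed $(t,p)$ and $(q,r)$ are each independent of $s$, so relative independence over $s$ makes $t,p,q,r$ independent.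

Now let $G$ be Roelcke precompact. We shall see in Section 3 that $W(G)$ is metrizable. Let $e=j(1)\in W(G)$. The group $\Gamma$ acts on $\mathcal M(\Omega,W(G))$: $(f,\sigma)$ pushes $\lambda$ forward under $(\omega_0,x,\omega_1)\mapsto(\sigma(\omega_0),f(\omega_0)x,\omega_1)$. Equivalently
$$(f,\sigma)\cdot[t,p,s]=[\sigma\circ t,(f\circ t)\,p,s].$$
The distinguished point is $\lambda_0=[\mathrm{id},e,\mathrm{id}]$. So $(f,\sigma)\cdot\lambda_0=[\sigma,j\circ f,\mathrm{id}]$.

**Known result.** With this action and distinguished point, $\mathcal M(\Omega,W(G))$ is a semitopological semigroup compactification of $G\wr\Omega$ (its semigroup law is compatible with the action). Hence it is a factor of $W(G\wr\Omega)$.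

The question whether this factor map is an isomorphism comes from Tomás Ibarlucía, "Automorphism groups of randomized structures", arXiv:1605.00473 (2016). The answer is yes.

**Theorem 4.** For every Roelcke precompact Polish group $G$, the canonical factor map $q:W(G\wr\Omega)\to\mathcal M(\Omega,W(G))$ is an isomorphism of $G\wr\Omega$-ambits. It is also an isomorphism of semigroups.

As in Proposition 3, the task is to show that each $h\in WAP(\Gamma)$ is a continuous function of the measure $[\sigma,j\circ f,\mathrm{id}]$. Two lemmas on $\mathcal M(\Omega,K)$ are as easy as before.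

**Lemma 5 (fixed marginals).** Let $\lambda_n\to\lambda$ in $\mathcal M(\Omega,K)$, let $A,A'\subseteq\Omega$ be Borel, and let $k:K\to\mathbb C$ be bounded and Borel with set of discontinuities $D$ such that $\lambda(\Omega\times D\times\Omega)=0$. Then $\int1_A(\omega_0)k(x)1_{A'}(\omega_1)\,d\lambda_n\to\int1_A(\omega_0)k(x)1_{A'}(\omega_1)\,d\lambda$.

*Proof.* Given $\eta>0$, choose continuous $a,b:\Omega\to[0,1]$ with $\|1_A-a\|_{L^1(\mu)},\|1_{A'}-b\|_{L^1(\mu)}<\eta$. Since $|1_A(\omega_0)1_{A'}(\omega_1)-a(\omega_0)b(\omega_1)|\le|1_A-a|(\omega_0)+|1_{A'}-b|(\omega_1)$ and the outer marginals are $\mu$, replacing the indicators by $a,b$ changes each of the integrals by at most $2\eta\|k\|_\infty$. The bounded function $a(\omega_0)k(x)b(\omega_1)$ has $\lambda$-null discontinuity set, so its integrals converge by the portmanteau theorem. $\square$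

**Lemma 6 (density).** Let $K$ be compact metrizable and $K_0\subseteq K$ dense. The measures $[\sigma,p,\mathrm{id}]$, with $\sigma\in\mathrm{Aut}(\Omega)$ and $p:\Omega\to K_0$ measurable with finite range, are dense in $\mathcal M(\Omega,K)$.

*Proof.* Let $\lambda\in\mathcal M(\Omega,K)$ and $\kappa>0$, and fix compatible metrics. Take finite Borel partitions $(A_i)$ of $\Omega$ and $(B_j)$ of $K$ into nonempty sets of diameter $<\kappa$, and put $m_{ijl}=\lambda(A_i\times B_j\times A_l)$. Then $\sum_{ij}m_{ijl}=\mu(A_l)$ and $\sum_{jl}m_{ijl}=\mu(A_i)$. By (I), partition each $A_l$ into sets $C_{ijl}$ of measure $m_{ijl}$ (over $i,j$), and each $A_i$ into sets $D_{ijl}$ of measure $m_{ijl}$ (over $j,l$). By (II) there is $\sigma\in\mathrm{Aut}(\Omega)$ with $\sigma C_{ijl}=D_{ijl}$ for all $i,j,l$. Let $p=b_j$ on $C_{ijl}$, where $b_j\in K_0$ is at distance $<\kappa$ from some point of $B_j$. Put $\lambda'=[\sigma,p,\mathrm{id}]$. It gives mass $m_{ijl}$ to the image of $C_{ijl}$, which lies in $A_i\times\{b_j\}\times A_l$. For $F\in C(\Omega\times K\times\Omega)$,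
$$\Big|\int F\,d\lambda-\int F\,d\lambda'\Big|\le\sum_{ijl}m_{ijl}\sup|F(\omega_0,x,\omega_1)-F(\omega_0',b_j,\omega_1')|,$$
the supremum being over $\omega_0,\omega_0'\in A_i$, $x\in B_j$, $\omega_1,\omega_1'\in A_l$. The points compared are within $2\kappa$ in each coordinate, so the right side tends to $0$ as $\kappa\to0$ by uniform continuity. $\square$

## 3. The Roelcke compactification of $G$

To imitate the matching argument of Proposition 3 we must match values of $f$ as well. When are two values $g,g'\in G$ "close enough"? The functions we use are in $UC(\Gamma)$, which tolerates small perturbations on the left and on the right. So $g'$ should lie in $VgV$ for a small $V$. This defines a compactification of $G$.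

**Definition ($R(G)$).** For a symmetric identity neighborhood $V$ let $E_V=\{(g,g'):g'\in VgV\}$. These sets form a base of a uniformity on $G$. Each is symmetric, since $g'=vgw$ gives $g=v^{-1}g'w^{-1}$, and the composition of $E_V$ with itself is contained in $\{(g,g'):g'\in V^2gV^2\}$. The uniformity is compatible with the topology of $G$ (by continuity of the product, $VgV$ is inside any given neighborhood of $g$ for small $V$) and has a countable base. It is precompact when $G$ is Roelcke precompact: $G=VFV=\bigcup_{f\in F}VfV$. The completion $R(G)$ is then compact and metrizable, and contains $G$ as a dense subspace. This subspace is Polish, hence Borel in $R(G)$.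

A bounded function on $G$ is in $UC(G)$ iff it is uniformly continuous for this uniformity, so $UC(G)=C(R(G))|_G$. Fix a compatible metric $d$ on $R(G)$. A compact space has only one compatible uniformity, so each $E_V$ contains the trace on $G$ of some $d$-entourage:
$$\text{for every }V\text{ there is }r>0\text{ such that }g,g'\in G,\ d(g,g')<r\ \Longrightarrow\ g'\in VgV.\tag{1}$$
If $G$ is compact, it is already complete for its unique compatible uniformity, so $R(G)=G$.

**The map $R(G)\to W(G)$.** By Lemma 1, $H\circ j\in UC(G)$ for each $H\in C(W(G))$. The uniformity of the compact space $W(G)$ is generated by $C(W(G))$, so $j:G\to W(G)$ is uniformly continuous for the Roelcke uniformity. It therefore extends to a continuous map $\pi:R(G)\to W(G)$. Its image is compact and contains $j(G)$, so $\pi$ is surjective. In particular $W(G)$ is metrizable, as promised.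

**The maps $i_K$.** For a continuous surjection $\pi:R(G)\to K$ onto a compact metrizable space, put
$$i_K:\Gamma\to\mathcal M(\Omega,K),\qquad i_K(f,\sigma)=[\sigma,\pi\circ f,\mathrm{id}].$$
For $K=R(G)$ and $\pi=\mathrm{id}$ we write $i=i_{R(G)}$. For $K=W(G)$ we have $i_{W(G)}(\gamma)=\gamma\cdot\lambda_0$.

*$i_K$ is continuous.* Let $f_n\to f$ in measure and $\sigma_n\to\sigma$ weakly. For $a,b\in C(\Omega)$ and $c\in C(K)$ we must see that $\int a(\sigma_n\omega)\,c(\pi f_n(\omega))\,b(\omega)\,d\mu$ converges to the corresponding integral for $(f,\sigma)$; this suffices because sums of products $a\otimes c\otimes b$ are dense in $C(\Omega\times K\times\Omega)$. Now $a\circ\sigma_n\to a\circ\sigma$ in $L^2$: for indicators this is $\mu(\sigma_n^{-1}A\triangle\sigma^{-1}A)\to0$, and $a$ is a uniform limit of simple functions. Also $c\circ\pi\circ f_n\to c\circ\pi\circ f$ in measure and boundedly, hence in $L^2$. The integrals converge.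

A continuous map $\alpha:K\to L$ induces by push-forward a continuous map $\alpha_*:\mathcal M(\Omega,K)\to\mathcal M(\Omega,L)$, with $\alpha_*[t,p,s]=[t,\alpha\circ p,s]$.

## 4. Roelcke uniformly continuous functions live on $\mathcal M(\Omega,R(G))$

From now on $G$ is Roelcke precompact. With $R(G)$ in the middle, the matching argument goes through.

**Proposition 7.** Every $h\in UC(\Gamma)$ is of the form $h=\hat h\circ i$ with $\hat h\in C(\mathcal M(\Omega,R(G)))$.

*Proof.* **Step 1: reduction.** By Lemma 6 with $K=R(G)$ and $K_0=G$, the image of $i$ is dense. By Lemma 2 it suffices to prove: if $i(\gamma_n)\to\lambda$ and $i(\gamma_n')\to\lambda$, then $h(\gamma_n)-h(\gamma_n')\to0$. Write $\gamma_n=(f_n,\sigma_n)$, $\gamma_n'=(f_n',\sigma_n')$. The functions $h$ and $i$ are continuous and finite-range maps are dense in $L^0(\Omega,G)$. So we may replace $f_n,f_n'$ by finite-range maps, moving $i(\gamma_n)$, $i(\gamma_n')$, $h(\gamma_n)$, $h(\gamma_n')$ by less than $1/n$ each. We assume that all $f_n,f'_n$ have finite range.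

**Step 2: choose the scale.** Let $\varepsilon>0$. By definition of $UC(\Gamma)$ and of the topology of $\Gamma$, there are a symmetric open $V\ni1$ in $G$, a finite Borel partition $(A_i)$ of $\Omega$ and $\delta>0$ such that $|h(u\gamma v)-h(\gamma)|<\varepsilon$ for all $\gamma\in\Gamma$ and all $u,v$ in
$$U=\Big\{(f,\sigma):\mu\{f\notin V\}<\delta,\ \sum_i\mu(\sigma A_i\triangle A_i)<\delta\Big\}.$$
Take $r$ for this $V$ as in (1). Take a finite Borel partition $(B_j)$ of $R(G)$ into sets of diameter $<r$ with $\lambda(\Omega\times\partial B_j\times\Omega)=0$. To get it, cover $R(G)$ by finitely many balls of radius $<r/3$ and disjointify. The boundary of a ball lies in a sphere, and for each center all but countably many radii give spheres that are null for the middle marginal of $\lambda$, so the radii can be chosen well. The boundaries of the disjointified sets lie in the union of these spheres.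

**Step 3: the two elements have nearly the same statistics.** For $(f,\sigma)=\gamma_n$ and $(f',\sigma')=\gamma_n'$ let
$$C_{ijl}=\{\omega\in A_l:\sigma\omega\in A_i,\ f(\omega)\in B_j\},\qquad C'_{ijl}=\{\omega\in A_l:\sigma'\omega\in A_i,\ f'(\omega)\in B_j\}.$$
Then $\mu(C_{ijl})=i(\gamma_n)(A_i\times B_j\times A_l)$, and likewise for $C'_{ijl}$ and $\gamma'_n$. By Lemma 5 with $k=1_{B_j}$, both converge to $\lambda(A_i\times B_j\times A_l)$. So for all large $n$ we have $\sum_{ijl}|\mu(C_{ijl})-\mu(C'_{ijl})|<\delta/2$. Fix such an $n$.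

**Step 4: match.** For each $l$, both families (over $i,j$) partition $A_l$. Choose $C^\circ_{ijl}\subseteq C_{ijl}$ and $C'^\circ_{ijl}\subseteq C'_{ijl}$, both of measure $\min(\mu(C_{ijl}),\mu(C'_{ijl}))$. For each $l$, the leftovers $A_l\setminus\bigcup_{ij}C^\circ_{ijl}$ and $A_l\setminus\bigcup_{ij}C'^\circ_{ijl}$ have equal measure. By (II) there is $\tau\in\mathrm{Aut}(\Omega)$ with $\tau A_l=A_l$ and $\tau C^\circ_{ijl}=C'^\circ_{ijl}$ for all $i,j,l$. Let $E=\bigcup_{ijl}C^\circ_{ijl}$, so $\mu(\Omega\setminus E)<\delta/2$. For $\omega\in C^\circ_{ijl}$,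
$$\sigma\omega\in A_i,\qquad\sigma'\tau\omega\in A_i,\qquad f(\omega),\,f'(\tau\omega)\in B_j\cap G.\tag{2}$$

**Step 5: the automorphism part is small.** Put $\rho=\sigma'\tau\sigma^{-1}$. If $\eta=\sigma\omega\in A_i$ and $\rho\eta=\sigma'\tau\omega\notin A_i$, then $\omega\notin E$ by (2). The sets $A_i\setminus\rho^{-1}A_i$ of such $\eta$ are disjoint for different $i$, so
$$\sum_i\mu(\rho A_i\triangle A_i)=2\sum_i\mu(A_i\setminus\rho^{-1}A_i)\le2\mu(\Omega\setminus E)<\delta.$$

**Step 6: the $G$-part is small.** For $\omega\in E$ we have $d(f(\omega),f'(\tau\omega))<r$ by (2), so $f'(\tau\omega)\in Vf(\omega)V$ by (1). Since $f$ and $f'\circ\tau$ have finite range, there are measurable $v,w:\Omega\to G$ with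
$$f'\circ\tau=v\,f\,w,\qquad v,w\in V\text{ on }E.$$
On $E$ we choose $v,w$ once for each of the finitely many pairs of values of $(f,f'\circ\tau)$, and off $E$ we take $w=1$, $v=(f'\circ\tau)f^{-1}$.

**Step 7: put it together.** By the product convention and $\rho\sigma=\sigma'\tau$,
$$(v\circ\sigma^{-1},\rho)(f,\sigma)(w\circ\tau^{-1},\tau^{-1})=(vf,\rho\sigma)(w\circ\tau^{-1},\tau^{-1})=\big((vfw)\circ\tau^{-1},\rho\sigma\tau^{-1}\big)=(f',\sigma').$$
Both outer factors lie in $U$. Indeed $v\circ\sigma^{-1}$ and $w\circ\tau^{-1}$ are outside $V$ on sets of measure at most $\mu(\Omega\setminus E)<\delta$, $\rho$ was estimated in Step 5, and $\tau^{-1}$ preserves each $A_l$. So $|h(\gamma_n')-h(\gamma_n)|<\varepsilon$ for all large $n$. $\square$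

If $\pi:R(G)\to W(G)$ is injective, for instance if $G$ is compact, then $\mathcal M(\Omega,R(G))=\mathcal M(\Omega,W(G))$ and the ambit part of Theorem 4 follows exactly as in Step 3 of Proposition 3.

## 5. $\mathrm{Aut}(\mathbb Q,<)$: what $R(G)$ sees and $W(G)$ does not

Can we run the same matching with $W(G)$ in place of $R(G)$? The only step that breaks is Step 6. There we would know that $j(f(\omega))$ and $j(f'(\tau\omega))$ are close in $W(G)$, and we would need $f'(\tau\omega)\in Vf(\omega)V$. This can fail. Suppose $x\ne x'$ in $R(G)$ have $\pi(x)=\pi(x')$, and let $g_n\to x$, $g_n'\to x'$ with $g_n,g_n'\in G$. Then $j(g_n)$ and $j(g_n')$ have the same limit, but for some $V$ we do not have $g_n'\in Vg_nV$ for all large $n$; otherwise $x=x'$.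

*Example.* Such $x,x'$ exist for $G=\mathrm{Aut}(\mathbb Q,<)$. Let $\psi(g)=1$ if $g(0)<0$ and $\psi(g)=0$ otherwise. Then $\psi\in UC(G)$: if $u,v$ fix $0$, then $ugv(0)=u(g(0))$ is negative iff $g(0)$ is. But $\psi$ is not WAP. Let $g_n(x)=x-n-\frac12$ and $k_m(x)=x+m$ for $n,m\in\mathbb N$. Then $g_nk_m(0)=m-n-\frac12$, so $\psi(g_nk_m)=1$ iff $m\le n$, and
$$\lim_n\lim_m\psi(g_nk_m)=0,\qquad\lim_m\lim_n\psi(g_nk_m)=1.$$
If $\psi=H\circ j$ with $H\in C(W(G))$, let $s$ and $t$ be cluster points of $j(g_n)$ and $j(k_m)$ in $W(G)$. By separate continuity the first iterated limit equals $\lim_nH(j(g_n)t)=H(st)$, and the second equals $\lim_mH(s\,j(k_m))=H(st)$, a contradiction. So some function in $C(R(G))$ does not factor through $\pi$, and $\pi$ is not injective.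

This passes to $\Gamma$. The function $h(f,\sigma)=\mu\{\omega:f(\omega)(0)<0\}$ is in $UC(\Gamma)$: the first coordinate of $(u,\rho)(f,\sigma)(v,\tau)$ at $\omega$ is $u(\sigma\tau\omega)f(\tau\omega)v(\omega)$, and if $u$ and $v$ fix $0$ off sets of measure $<\delta$, the value of $h$ changes by at most $2\delta$. But $h$ is not WAP, by the same double limit applied to the constant maps $g_n,k_m$. So the $UC$ property alone, which was enough in Section 1, cannot prove Theorem 4. The WAP property must be used a second time.

How? Restrict $h$ to copies of $G$ inside $\Gamma$. For Borel $A\subseteq\Omega$ let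
$$\iota_A:G\to\Gamma,\qquad\iota_A(g)=(g1_A,1),$$
where $g1_A$ is $g$ on $A$ and $1$ off $A$. This is a homomorphism, and it is continuous since $g_n\to g$ gives $g_n1_A\to g1_A$ pointwise. We will see that for WAP $h$ the function $g\mapsto h(\gamma\,\iota_A(g))$ depends only on $j(g)$, and continuously so. Consequently, for a step function $p=\sum_kx_k1_{A_k}$ (value $x_k$ on $A_k$), the value $\hat h([\sigma,p,\mathrm{id}])$ should depend only on the $\pi(x_k)$, by changing one coordinate at a time.

Now take general $\lambda_1,\lambda_2\in\mathcal M(\Omega,R(G))$ with the same image in $\mathcal M(\Omega,W(G))$. We would like to approximate them by step measures $[\sigma,p,\mathrm{id}]$ and $[\sigma',p',\mathrm{id}]$. Approximating the two separately gives different $\sigma\ne\sigma'$ and unrelated $p,p'$, and the statement on step functions says nothing. We need approximations with the *same* $\sigma$ and with $\pi\circ p=\pi\circ p'$. A pair $(p,p')$ of this kind is a single step function with values in the fiber product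
$$Q=\{(x,x')\in R(G)^2:\pi(x)=\pi(x')\}.$$
So the way out is to glue $\lambda_1$ and $\lambda_2$ into one element of $\mathcal M(\Omega,Q)$ and to apply Lemma 6 to $Q$.

## 6. Descent through the fiber product $R(G)\times_KR(G)$

**Proposition 8.** Let $\pi:R(G)\to K$ be a continuous surjection onto a compact metrizable space. Let $h\in UC(\Gamma)$ be such that for all $\gamma\in\Gamma$ and Borel $A\subseteq\Omega$ there is $\varphi_{\gamma,A}\in C(K)$ with
$$h(\gamma\,\iota_A(g))=\varphi_{\gamma,A}(\pi(g))\qquad(g\in G).\tag{3}$$
Then $h=\tilde h\circ i_K$ for some $\tilde h\in C(\mathcal M(\Omega,K))$.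

*Proof.* **Step 1: reduction to a statement about fibers.** Let $\hat h$ be as in Proposition 7. The push-forward $\pi_*:\mathcal M(\Omega,R(G))\to\mathcal M(\Omega,K)$ is continuous. It is surjective: its image is compact and contains $[\sigma,\pi\circ p,\mathrm{id}]$ for all finite-range $p:\Omega\to G$. These are all the measures $[\sigma,p',\mathrm{id}]$ with $p'$ of finite range in $\pi(G)$, and they are dense by Lemma 6, since $\pi(G)$ is dense in $K$. Also $\pi_*\circ i=i_K$. It suffices to show
$$\pi_*\lambda_1=\pi_*\lambda_2\ \Longrightarrow\ \hat h(\lambda_1)=\hat h(\lambda_2).\tag{4}$$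
Indeed $\pi_*$, a continuous surjection between compact Hausdorff spaces, is a quotient map. So (4) gives a continuous $\tilde h$ with $\tilde h\circ\pi_*=\hat h$, and then $\tilde h\circ i_K=\tilde h\circ\pi_*\circ i=\hat h\circ i=h$.

**Step 2: step functions.** Here we prove (4) for step measures over the same $\sigma$ and the same partition. Let $\sigma\in\mathrm{Aut}(\Omega)$ and let $A_1,\dots,A_n$ be a Borel partition of $\Omega$. For $x\in R(G)^n$ let $p_x=x_k$ on $A_k$, and put $\Phi(x)=\hat h([\sigma,p_x,\mathrm{id}])$. If $x_m\to x$, then $p_{x_m}\to p_x$ pointwise, so $[\sigma,p_{x_m},\mathrm{id}]\to[\sigma,p_x,\mathrm{id}]$ by dominated convergence. Thus $\Phi$ is continuous on $R(G)^n$.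

Fix $k$ and fix $x_l=g_l\in G$ for $l\ne k$. Let $\gamma=(f_0,\sigma)$ with $f_0=g_l$ on $A_l$ ($l\ne k$) and $f_0=1$ on $A_k$. Since $(f_0,\sigma)(f',1)=(f_0f',\sigma)$, for $x_k=g\in G$ we get $(p_x,\sigma)=\gamma\,\iota_{A_k}(g)$ and
$$\Phi(x)=\hat h(i(p_x,\sigma))=h(\gamma\,\iota_{A_k}(g))=\varphi_{\gamma,A_k}(\pi(g)).$$
Both $\Phi$ and $\varphi_{\gamma,A_k}\circ\pi$ are continuous in $x_k$ and $G$ is dense in $R(G)$, so $\Phi(x)=\varphi_{\gamma,A_k}(\pi(x_k))$ for all $x_k\in R(G)$. Hence replacing $x_k$ by $x_k'$ with $\pi(x_k)=\pi(x_k')$ does not change $\Phi$, as long as the other coordinates are in $G$. For fixed $x_k,x_k'$, both values of $\Phi$ are continuous in the other coordinates and agree when these lie in the dense set $G^{n-1}$. So they agree for arbitrary other coordinates in $R(G)$. Changing coordinates one at a time,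
$$\Phi(x)=\Phi(x')\quad\text{whenever }\pi(x_k)=\pi(x_k')\text{ for all }k.\tag{5}$$

**Step 3: measures on the fiber product.** The space $Q=\{(x,x')\in R(G)^2:\pi(x)=\pi(x')\}$ is compact and metrizable. Let $\mathrm{pr}_1,\mathrm{pr}_2:Q\to R(G)$ be its projections. The functions $\hat h\circ(\mathrm{pr}_1)_*$ and $\hat h\circ(\mathrm{pr}_2)_*$ are continuous on $\mathcal M(\Omega,Q)$. Let $p:\Omega\to Q$ have finite range, say $p=(x_k,x_k')$ on $A_k$. Then $(\mathrm{pr}_1)_*[\sigma,p,\mathrm{id}]=[\sigma,p_x,\mathrm{id}]$ and $(\mathrm{pr}_2)_*[\sigma,p,\mathrm{id}]=[\sigma,p_{x'},\mathrm{id}]$, so the two functions agree at $[\sigma,p,\mathrm{id}]$ by (5). Such measures are dense in $\mathcal M(\Omega,Q)$ by Lemma 6 with $K_0=Q$. Hence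
$$\hat h\circ(\mathrm{pr}_1)_*=\hat h\circ(\mathrm{pr}_2)_*\quad\text{on }\mathcal M(\Omega,Q).\tag{6}$$

**Step 4: glue.** Let $\pi_*\lambda_1=\pi_*\lambda_2=:\bar\lambda$. Disintegrate $\lambda_1,\lambda_2$ along $(\omega_0,x,\omega_1)\mapsto(\omega_0,\pi(x),\omega_1)$:
$$\lambda_k=\int\delta_{\omega_0}\otimes\lambda_k^z\otimes\delta_{\omega_1}\,d\bar\lambda(z),\qquad z=(\omega_0,y,\omega_1),$$
where for $\bar\lambda$-a.e. $z$ the probability measure $\lambda_k^z$ is carried by $\pi^{-1}(y)$. Put
$$\lambda=\int\delta_{\omega_0}\otimes(\lambda_1^z\otimes\lambda_2^z)\otimes\delta_{\omega_1}\,d\bar\lambda(z).$$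
Since $\pi^{-1}(y)^2\subseteq Q$, this is a probability measure on $\Omega\times Q\times\Omega$. Its outer marginals are those of $\bar\lambda$, that is, $\mu$. So $\lambda\in\mathcal M(\Omega,Q)$. Integrating out one of the two factors gives $(\mathrm{pr}_k)_*\lambda=\lambda_k$ for $k=1,2$. By (6), $\hat h(\lambda_1)=\hat h((\mathrm{pr}_1)_*\lambda)=\hat h((\mathrm{pr}_2)_*\lambda)=\hat h(\lambda_2)$. This is (4). $\square$

## 7. The isomorphism $W(G\wr\Omega)\simeq\mathcal M(\Omega,W(G))$

*Proof of Theorem 4.* Let $S=W(\Gamma)$, $j_\Gamma:\Gamma\to S$ the canonical map, $H\in C(S)$ and $h=H\circ j_\Gamma$. By Lemma 1, $h\in UC(\Gamma)$.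

**Step 1: check (3) for $K=W(G)$.** Here $\pi:R(G)\to W(G)$ is the extension of $j:G\to W(G)$. Fix $\gamma$ and $A$. Let $T$ be the closure of $j_\Gamma(\iota_A(G))$ in $S$. It is a subsemigroup. For $a\in j_\Gamma(\iota_A(G))$, the closed set $\{t:at\in T\}$ contains $j_\Gamma(\iota_A(G))$, hence $T$. So for $t\in T$ the closed set $\{s:st\in T\}$ contains $j_\Gamma(\iota_A(G))$, hence $T$. Thus $T$ is a compact semitopological semigroup, and $j_\Gamma\circ\iota_A:G\to T$ is a continuous homomorphism with dense image. So $T$ is a semitopological semigroup compactification of $G$. By maximality of $W(G)$ there is a morphism of $G$-ambits $\theta:W(G)\to T$, and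
$$\theta(\pi(g))=\theta(j(g))=j_\Gamma(\iota_A(g))\qquad(g\in G).$$
Therefore
$$h(\gamma\,\iota_A(g))=H\big(j_\Gamma(\gamma)\,j_\Gamma(\iota_A(g))\big)=H\big(j_\Gamma(\gamma)\,\theta(\pi(g))\big).\tag{7}$$
The function $\varphi_{\gamma,A}(x)=H(j_\Gamma(\gamma)\theta(x))$ is continuous on $W(G)$, by separate continuity in $S$. So (3) holds.

**Step 2: $q$ is injective.** Proposition 8 gives $\tilde h\in C(\mathcal M(\Omega,W(G)))$ with $h=\tilde h\circ i_{W(G)}$. Since $q$ is a morphism of ambits, $q(j_\Gamma(f,\sigma))=(f,\sigma)\cdot\lambda_0=[\sigma,j\circ f,\mathrm{id}]$, that is, $q\circ j_\Gamma=i_{W(G)}$. So $H\circ j_\Gamma=\tilde h\circ q\circ j_\Gamma$, and $H=\tilde h\circ q$ by density of $j_\Gamma(\Gamma)$. Every $H\in C(S)$ factors through $q$, and $C(S)$ separates points, so $q$ is injective.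

**Step 3: $q$ is surjective.** Its image is compact and contains the dense orbit of $\lambda_0$. So $q$ is a bijective morphism, that is, an isomorphism of ambits.

**Step 4: $q$ is multiplicative.** For $g\in\Gamma$ and $s\in S$, by compatibility of the semigroup law of $\mathcal M(\Omega,W(G))$ with the action,
$$q(j_\Gamma(g)s)=g\,q(s)=(g\lambda_0)\,q(s)=q(j_\Gamma(g))\,q(s).$$
For fixed $s$, both $t\mapsto q(ts)$ and $t\mapsto q(t)q(s)$ are continuous on $S$ and agree on the dense set $j_\Gamma(\Gamma)$. So $q(ts)=q(t)q(s)$ for all $t,s\in S$. $\square$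

## 8. Testing weak almost periodicity on small coordinate copies of $G$

Proposition 8 gives more than Theorem 4 needs.

**Theorem 9 (WAP functions).** Let $G$ be Roelcke precompact Polish and $h\in UC(G\wr\Omega)$. Then $h$ is WAP if and only if for all $\gamma\in G\wr\Omega$ and all Borel $A\subseteq\Omega$, the function $g\mapsto h(\gamma\,\iota_A(g))$ is WAP on $G$. For any fixed $\varepsilon>0$, it suffices to test sets $A$ with $\mu(A)<\varepsilon$.

*Proof.* If $h$ is WAP, then (7) writes $g\mapsto h(\gamma\,\iota_A(g))$ as $\varphi_{\gamma,A}\circ j$ with $\varphi_{\gamma,A}\in C(W(G))$, so it is WAP.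

Conversely, the hypothesis is exactly (3) for $K=W(G)$. By Proposition 8, $h=\tilde h\circ i_{W(G)}=(\tilde h\circ q)\circ j_\Gamma$, where $q$ is the factor map given by the Known result. So $h$ is WAP.

For the last statement, note that (3) is used only in Step 2 of the proof of Proposition 8, for the sets $A_k$ of a partition. The outcome (5) is used only in Step 3, for a finite-range map $p:\Omega\to Q$. We may refine the partition on which $p$ is constant until all its pieces have measure $<\varepsilon$, since $\mu$ is atomless. So (5) is needed only for such partitions. $\square$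

## 9. The same descent for the Hilbert compactification

For a Polish group $P$ let $B(P)$ be the Fourier–Stieltjes algebra, consisting of the matrix coefficients $g\mapsto\langle g\xi,\eta\rangle$ of continuous unitary representations. Direct sums, tensor products and conjugates of representations show that it is an algebra closed under conjugation; it contains the constants. Let $\overline B(P)$ be its uniform closure and $\mathcal H(P)$ the Gelfand spectrum of $\overline B(P)$. For compact $P$, the Peter–Weyl theorem gives $\overline B(P)=C(P)$, so $\mathcal H(P)=P$.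

**Theorem 10 (Hilbert compactification).** If $G$ is Roelcke precompact Polish and $K=\mathcal H(G)$, then $\overline B(G\wr\Omega)=\{\tilde h\circ i_K:\tilde h\in C(\mathcal M(\Omega,K))\}$. That is, $\mathcal H(G\wr\Omega)\simeq\mathcal M(\Omega,\mathcal H(G))$.

*Proof.* **Step 1: $K$ is a quotient of $R(G)$.** For a unitary representation of $P$ and $u,v,\gamma\in P$, the difference $\langle u\gamma v\xi,\eta\rangle-\langle\gamma\xi,\eta\rangle$ equals $\langle u\gamma(v\xi-\xi),\eta\rangle+\langle\gamma\xi,u^{-1}\eta-\eta\rangle$, so
$$|\langle u\gamma v\xi,\eta\rangle-\langle\gamma\xi,\eta\rangle|\le\|v\xi-\xi\|\|\eta\|+\|\xi\|\|u^{-1}\eta-\eta\|.$$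
Hence $\overline B(P)\subseteq UC(P)$. In particular $\overline B(G)$ is a closed unital conjugation-invariant subalgebra of $UC(G)=C(R(G))|_G$, so its spectrum $K$ is a compact metrizable quotient $\pi:R(G)\to K$, and $\overline B(G)=\{\varphi\circ\pi|_G:\varphi\in C(K)\}$. By Lemma 6 with $K_0=\pi(G)$, $i_K(\Gamma)$ is dense in $\mathcal M(\Omega,K)$. So $\tilde h\mapsto\tilde h\circ i_K$ is an isometric homomorphism, and the second statement follows from the first by taking spectra.

**Step 2: the inclusion $\subseteq$.** If $h(\gamma)=\langle\gamma\xi,\eta\rangle$, then $h(\gamma\,\iota_A(g))=\langle\iota_A(g)\xi,\gamma^{-1}\eta\rangle$ is in $B(G)$ as a function of $g$. Taking uniform limits, for every $h\in\overline B(\Gamma)$ the function $g\mapsto h(\gamma\,\iota_A(g))$ is in $\overline B(G)$. This is (3) for $K$, and $h\in UC(\Gamma)$ by Step 1. Apply Proposition 8.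

**Step 3: some functions on $\mathcal M(\Omega,K)$ that come from $B(\Gamma)$.** Let $\varphi(g)=\langle g\xi,\eta\rangle\in B(G)$. We may take its Hilbert space $\mathcal K$ separable: restrict to the closed span of $G\xi$ and project $\eta$ to it. Let $\hat\varphi\in C(K)$ correspond to $\varphi$, so $\hat\varphi\circ\pi|_G=\varphi$. For Borel $A,B\subseteq\Omega$ put
$$F(\lambda)=\int1_A(\omega_0)\,\hat\varphi(x)\,1_B(\omega_1)\,d\lambda,$$
which is continuous on $\mathcal M(\Omega,K)$ by Lemma 5. Define operators on $L^2(\Omega,\mathcal K)$ by $((f,\sigma)\zeta)(\sigma\omega)=f(\omega)\zeta(\omega)$. They are unitary, since $\sigma$ preserves $\mu$ and each $f(\omega)$ acts unitarily. They form a representation of $\Gamma$: applying $(f',\sigma')$ and then $(f,\sigma)$ gives $f(\sigma'\omega)f'(\omega)\zeta(\omega)$ at $\sigma\sigma'\omega$, as the product convention requires. The representation is continuous. It suffices to check this at $1$ on the total set of vectors $1_B\xi$, $\xi\in\mathcal K$, and $(f,\sigma)=(1,\sigma)(f,1)$. We have $(1,\sigma)1_B\xi=1_{\sigma B}\xi\to1_B\xi$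 as $\sigma\to1$, and $\|(f,1)1_B\xi-1_B\xi\|^2=\int_B\|f(\omega)\xi-\xi\|^2d\mu\to0$ as $f\to1$ in measure. Finally
$$F(i_K(f,\sigma))=\int1_A(\sigma\omega)\langle f(\omega)\xi,\eta\rangle1_B(\omega)\,d\mu=\langle(f,\sigma)(1_B\xi),1_A\eta\rangle_{L^2(\Omega,\mathcal K)}.$$
So $F\circ i_K\in B(\Gamma)$.

**Step 4: the inclusion $\supseteq$.** The functions $F$ of Step 3 separate points of $\mathcal M(\Omega,K)$: the set $\{\hat\varphi:\varphi\in B(G)\}$ is dense in $C(K)$, and a measure is determined by its integrals against $1_A\otimes\psi\otimes1_B$ with $\psi\in C(K)$. The family of the $F$ is closed under conjugation and contains the constant $1$ (take $\varphi=1$, $A=B=\Omega$). By the Stone–Weierstrass theorem these functions generate a dense subalgebra of $C(\mathcal M(\Omega,K))$. Since $\overline B(\Gamma)$ is a uniformly closed algebra containing all $F\circ i_K$, it contains all $\tilde h\circ i_K$. $\square$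

## 10. Infinite discrete groups: Roelcke precompactness cannot simply be dropped

A discrete group is Roelcke precompact only if it is finite (take $U=\{1\}$). For infinite ones the description of WAP functions fails.

**Proposition 11.** Let $G$ be an infinite countable discrete group and $\Gamma=G\wr\Omega$. Let $\mathcal M(\Omega,W(G))$ be the space of Radon probability measures on $\Omega\times W(G)\times\Omega$ with outer marginals $\mu$. Then
$$h(f,\sigma)=(\mu\times\mu)\{(\omega_1,\omega_2):f(\omega_1)=f(\omega_2)\}$$
is WAP on $\Gamma$, but it is not of the form $\tilde h\circ i_{W(G)}$ with $\tilde h$ continuous on $\mathcal M(\Omega,W(G))$, where $i_{W(G)}(f,\sigma)=[\sigma,j\circ f,\mathrm{id}]$.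

*Proof.* **Step 1: $h$ is a matrix coefficient.** Let $\Delta\le G^2$ be the diagonal subgroup. The formula
$$((f,\sigma)F)(\sigma\omega_1,\sigma\omega_2)=(f(\omega_1),f(\omega_2))\cdot F(\omega_1,\omega_2)$$
defines a unitary representation of $\Gamma$ on $L^2(\Omega^2,\ell^2(G^2/\Delta))$, by the computation in Step 3 of Theorem 10. It is continuous. On the total vectors $1_{B\times B'}\xi$ we have $(1,\sigma)1_{B\times B'}\xi=1_{\sigma B\times\sigma B'}\xi\to1_{B\times B'}\xi$ as $\sigma\to1$, and $\|(f,1)1_{B\times B'}\xi-1_{B\times B'}\xi\|^2=\int_{B\times B'}\|(f(\omega_1),f(\omega_2))\xi-\xi\|^2\to0$ as $f\to1$ in measure. Let $F_0$ be the constant map $\delta_\Delta$. Then $\langle(f,\sigma)F_0,F_0\rangle=(\mu\times\mu)\{(f(\omega_1),f(\omega_2))\in\Delta\}=h(f,\sigma)$.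

**Step 2: matrix coefficients are WAP.** The contractions of a Hilbert space form a compact semitopological semigroup in the weak operator topology. The closure of the image of $\Gamma$ in it is a semitopological semigroup compactification of $\Gamma$, on which $T\mapsto\langle TF_0,F_0\rangle$ is continuous. This compactification is a factor of $W(\Gamma)$, so $h$ is WAP. The same argument applies to matrix coefficients of any continuous unitary representation of any Polish group.

**Step 3: points of $j(G)$ are isolated in $W(G)$.** The function $1_{\{g\}}$ is a coefficient of the regular representation, $1_{\{g\}}(k)=\langle k\,\delta_1,\delta_g\rangle$, hence WAP by Step 2. So there is $H_g\in C(W(G))$ with $H_g\circ j=1_{\{g\}}$. In particular $j$ is injective. The open set $\{H_g\ne0\}\setminus\{j(g)\}$ misses the dense set $j(G)$, so it is empty. Thus $\{j(g)\}=\{H_g\ne0\}$ is open. If $j(G)$ were all of $W(G)$, then $W(G)$ would be compact, discrete and infinite, which is impossible. So there is $x\in W(G)\setminus j(G)$. Take a net $j(g_\alpha)\to x$.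

**Step 4: the contradiction.** Suppose $h=\tilde h\circ i_{W(G)}$ with $\tilde h$ continuous. Let $\mu(A)=\frac12$. For $y,y'\in W(G)$ let $\lambda_{y,y'}$ be the push-forward of $\mu$ under $\omega\mapsto(\omega,y,\omega)$ on $A$ and $\omega\mapsto(\omega,y',\omega)$ off $A$. It depends continuously on $(y,y')$, because for continuous $F$ on $\Omega\times W(G)\times\Omega$ the functions $F(\cdot,y,\cdot)$ depend on $y$ continuously in the uniform norm. So $\Psi(y,y')=\tilde h(\lambda_{y,y'})$ is continuous on $W(G)^2$. Let $f=g$ on $A$ and $f=g'$ off $A$. Then $\lambda_{j(g),j(g')}=i_{W(G)}(f,1)$, so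
$$\Psi(j(g),j(g'))=h(f,1)=\tfrac12+\tfrac12\,1_{g=g'}.$$
For each $g'\in G$, eventually $g_\alpha\ne g'$, because $W(G)\setminus\{j(g')\}$ is a neighborhood of $x$. So $\Psi(x,j(g'))=\lim_\alpha\Psi(j(g_\alpha),j(g'))=\frac12$. Hence $\Psi(x,x)=\lim_\alpha\Psi(x,j(g_\alpha))=\frac12$. But also $\Psi(x,x)=\lim_\alpha\Psi(j(g_\alpha),j(g_\alpha))=1$, a contradiction. $\square$
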